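# A modal formula that detects well-foundedness of trees: first-order correspondence over Kripke frames and over full possibility frames

## 1. Binary trees and the frames $\mathcal F(T)$

We start with a construction that turns a tree into a structure with one partial order and one binary relation.

**Definition 1 (binary tree).** A binary tree is a structure $T=(T,\le,Z)$ with $Z\subseteq T$ such that

- (T1) $\le$ is a partial order with least element $0$;
- (T2) for each $s$, the set $\{t:t\le s\}$ is linearly ordered;
- (T3) each $s$ has two incomparable elements $s_0,s_1>s$ with $s_0\in Z$, $s_1\notin Z$, such that every $t>s$ satisfies $s_0\le t$ or $s_1\le t$.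

It is well-founded if there is no infinite sequence $t_0>t_1>t_2>\cdots$ in $T$.

So $s_0$ and $s_1$ are the two children of $s$, and membership in $Z$ tells them apart. Conditions (T1)–(T3) can be written as first-order sentences about $\le$ and $Z$. Well-foundedness is a different matter, and that is the whole point below.

The standard example is $2^{<\omega}$, the set of finite $0/1$-strings with the prefix order, where $Z$ is the set of strings ending in $0$. The root is the empty string $\langle\rangle$, and the children of $s$ are $s^\frown 0$ and $s^\frown 1$. This tree is well-founded, since a string has only finitely many prefixes. A binary tree need not be: nothing in (T1)–(T3) prevents infinitely many elements between the root and some $s$, arranged in a descending sequence. Such trees will appear in Sections 7 and 8.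

Two consequences of the axioms are used constantly:
$$\text{no } t \text{ is above both } s_0 \text{ and } s_1; \tag{1}$$
$$\text{if } t<s_j \text{ then } t\le s. \tag{2}$$
For (1): if $s_0,s_1\le t$, then (T2) makes $s_0,s_1$ comparable, which they are not. For (2): $t$ and $s$ are both below $s_j$, hence comparable. If $s<t<s_j$, then (T3) gives $s_i\le t<s_j$ for some $i$. This is impossible for $i=j$, and for $i\ne j$ it contradicts incomparability. So $t\le s$.

**Definition 2 (the frame $\mathcal F(T)$).** Fix a nonempty index set $\mathcal I$ and an index $i_0\in\mathcal I$, and write $R$ for $R_{i_0}$. For a binary tree $T$, let $S=C\sqcup W\sqcup\{d,e\}$, where $C=\{c_s:s\in T\}$ and $W=\{w_s:s\in T\}$ are two copies of $T$. Put $c_t\sqsubseteq c_s$ iff $s\le t$; apart from this, $\sqsubseteq$ is the identity. The relation $R$ consists exactly of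

- $c_sRw_t$ iff $s,t$ are comparable, and $c_sRd$ for all $s$;
- $w_sRc_t$ iff $s\le t$; $w_sRw_t$ iff $t<s$; $w_sRe$ iff $s\in Z$;
- $eRd$.

For $i\neq i_0$ put $R_i=\varnothing$. The result is $\mathcal F(T)=\langle S,\sqsubseteq,\{R_i\}_{i\in\mathcal I}\rangle$.

Moving down in $\sqsubseteq$ means moving up in the tree: $c_t\sqsubseteq c_s$ says that $c_t$ is a more specific version of $c_s$. The copy $C$ carries this order; the copy $W$ is discrete, and each $w_s$ looks down at the $w_t$ with $t<s$ and at the part of $C$ above $s$. The points $d$ and $e$ are labels: $d$ is a dead end, and $w_s$ sees $e$ exactly when $s\in Z$.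

What is this for? We shall write down one modal formula $\varphi$ which is valid on $\mathcal F(T)$ exactly when $T$ is well-founded, and which on Kripke frames says only that there is no path $xRyRz$. The second condition is first-order. The first is not, because an ultrapower of a well-founded tree can fail to be well-founded. This answers a question posed in Wesley H. Holliday, "Possibility Frames and Forcing for Modal Logic", arXiv:2501.11768 (2025). In plain words: possibility frames generalize Kripke frames by replacing complete worlds by partial possibilities ordered by refinement. If a modal axiom expresses a first-order condition on Kripke frames, must it still express a first-order condition, now also allowed to mention refinement, on full possibility frames? The answer is no.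

## 2. Regular open sets and forcing

The language has formulas $\varphi::=p\mid\neg\varphi\mid(\varphi\wedge\varphi)\mid\Box_i\varphi$ with $p$ a propositional variable and $i\in\mathcal I$. The other connectives are defined classically: $\varphi\vee\psi:=\neg(\neg\varphi\wedge\neg\psi)$, $\Diamond_i\varphi:=\neg\Box_i\neg\varphi$, and $\varphi\to\psi$ likewise.

**Definition 3 (regular open set).** Let $\langle S,\sqsubseteq\rangle$ be a poset. A set $X\subseteq S$ is regular open iff

- (i) (persistence) $x\in X$ and $x'\sqsubseteq x$ imply $x'\in X$;
- (ii) (refinability) if $x\notin X$, there is $x'\sqsubseteq x$ such that $x''\notin X$ for all $x''\sqsubseteq x'$.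

Let $\mathrm{RO}(S,\sqsubseteq)$ be the set of regular open sets. For $X\subseteq S$ put
$$\neg X=\{x:\forall x'\sqsubseteq x,\ x'\notin X\},\qquad \Box_iX=\{x:\forall y\,(xR_iy\Rightarrow y\in X)\}.$$

A small example: let $S=\{r,a,b\}$ with $a,b\sqsubseteq r$ and no other proper refinements. The regular open sets are $\varnothing,\{a\},\{b\},S$. The set $\{a,b\}$ is persistent, but it is not refinable at $r$: each of $r,a,b$ has a refinement in $\{a,b\}$.

**Definition 4 (full possibility frame).** A full possibility frame is a structure $\langle S,\sqsubseteq,\{R_i\}_{i\in\mathcal I}\rangle$ with $S$ nonempty, $\langle S,\sqsubseteq\rangle$ a poset, each $R_i$ a binary relation on $S$, and $\mathrm{RO}(S,\sqsubseteq)$ closed under every $\Box_i$.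

(General possibility frames carry in addition a nonempty family $P\subseteq\mathrm{RO}(S,\sqsubseteq)$ closed under $\cap$, $\neg$ and each $\Box_i$; full means $P=\mathrm{RO}(S,\sqsubseteq)$. We only need full ones.)

Closure under $\Box$ is a real condition. On the three-point poset above with one relation $R$, the choice $R=\{(r,a)\}$ gives $\Box\varnothing=\{a,b\}$, which is not regular open. The choice $R=\{(r,a),(a,a)\}$ gives $\Box\varnothing=\Box\{b\}=\{b\}$ and $\Box\{a\}=\Box S=S$, so it yields a full possibility frame.

**Definition 5 (semantics).** A valuation on a full frame maps propositional variables to regular open sets. Forcing is defined by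

- $x\Vdash p$ iff $x\in V(p)$;
- $x\Vdash\neg\varphi$ iff no $x'\sqsubseteq x$ has $x'\Vdash\varphi$;
- $x\Vdash\varphi\wedge\psi$ iff $x\Vdash\varphi$ and $x\Vdash\psi$;
- $x\Vdash\Box_i\varphi$ iff $y\Vdash\varphi$ for all $y$ with $xR_iy$.

A formula is valid on the frame if every point forces it under every valuation.

A Kripke frame is the case where $\sqsubseteq$ is the identity. Then every subset is regular open, and this is the usual Kripke semantics.

Truth sets of formulas are always regular open. The family $\mathrm{RO}$ is closed under $\Box_i$ by definition. For $\cap$: persistence is clear, and if $x\notin X\cap Y$, say $x\notin X$, refinability of $X$ supplies the required $x'$. For $\neg$: $\neg X$ is persistent, and if $x\notin\neg X$, then some $x'\sqsubseteq x$ lies in $X$, so all $x''\sqsubseteq x'$ lie in $X$ and hence not in $\neg X$.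

Also $\neg\neg X=X$ for $X\in\mathrm{RO}$. If $x\in X$, every $x'\sqsubseteq x$ is in $X$, so not in $\neg X$, and $x\in\neg\neg X$. If $x\notin X$, refinability gives $x'\sqsubseteq x$ with $x'\in\neg X$, so $x\notin\neg\neg X$.

From now on write $\Box,\Diamond$ for $\Box_{i_0},\Diamond_{i_0}$, and put $\bot:=p\wedge\neg p$, $\top:=\neg\bot$. No point forces $\bot$, since $x\sqsubseteq x$. On every full frame:

- **(S1)** $x\Vdash\chi\to\psi$ iff every $x'\sqsubseteq x$ with $x'\Vdash\chi$ has $x'\Vdash\psi$.
- **(S2)** If $x$ forces $\chi$ or $\psi$, then $x\Vdash\chi\vee\psi$. If neither $\chi$ nor $\psi$ is forced anywhere, then $\chi\vee\psi$ is forced nowhere.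
- **(S3)** $x\Vdash\Diamond\chi$ iff for all $x'\sqsubseteq x$ there are $y,z$ with $x'Ry$, $z\sqsubseteq y$, $z\Vdash\chi$. In particular, if $\chi$ is forced nowhere, then $\Diamond\chi$ is forced nowhere.
- **(S4)** If $xRy$, $z\sqsubseteq y$ and $z\Vdash\chi$, then some $x'\sqsubseteq x$ forces $\Diamond\chi$.

For (S1): since $\neg\neg X=X$ on $\mathrm{RO}$, $\chi\to\psi$ has the truth set of $\neg(\chi\wedge\neg\psi)$. If the right side holds, no $x'\sqsubseteq x$ forces $\chi\wedge\neg\psi$, because it would force both $\psi$ and $\neg\psi$. Conversely, if $x'\sqsubseteq x$, $x'\Vdash\chi$ and $x'\nVdash\psi$, then by refinability some $x''\sqsubseteq x'$ forces $\neg\psi$; by persistence it forces $\chi$, so $x\nVdash\neg(\chi\wedge\neg\psi)$.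

For (S2): if $x\Vdash\chi$, then every $x'\sqsubseteq x$ forces $\chi$, so none forces $\neg\chi\wedge\neg\psi$; the case $x\Vdash\psi$ is the same. If neither is forced anywhere, $\neg\chi\wedge\neg\psi$ is forced everywhere.

For (S3): $x\Vdash\neg\Box\neg\chi$ means that no $x'\sqsubseteq x$ forces $\Box\neg\chi$, that is, each $x'\sqsubseteq x$ sees some $y$ with $y\nVdash\neg\chi$, and that means some $z\sqsubseteq y$ forces $\chi$.

For (S4): $y\nVdash\neg\chi$, so $x\nVdash\Box\neg\chi$. The truth set of $\Box\neg\chi$ is regular open, so some $x'\sqsubseteq x$ has no refinement forcing $\Box\neg\chi$, and this says $x'\Vdash\Diamond\chi$.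

The passage to refinements in (S3) and (S4) matters. In the full frame above with $R=\{(r,a),(a,a)\}$, the truth set of $\Diamond\top$ is $\neg\{b\}=\{a\}$. So $r$ sees a point and yet does not force $\Diamond\top$; it forces $\Diamond\top\vee\neg\Diamond\top$ without forcing either disjunct.

**Lemma 1.** $\mathcal F(T)$ is a full possibility frame, for every binary tree $T$. Moreover $R$ satisfies

- (R1) if $x'\sqsubseteq x$ and $x'Ry$, then $xRy$;
- (R2) if $xRy$, there is $x'\sqsubseteq x$ with $x''Ry$ for all $x''\sqsubseteq x'$.

*Proof.* **Step 1: (R1).** This makes $\Box X$ persistent. Only $x=c_s$, $x'=c_{s'}$ with $s\le s'$ matters. If $y=d$, then $c_sRd$. Otherwise $y=w_t$ with $s',t$ comparable. If $s'\le t$, then $s\le t$. If $t\le s'$, then $s,t\le s'$ are comparable by (T2). Either way $c_sRw_t$.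

**Step 2: (R2).** This makes $\Box X$ refinable. If $x\notin C$, take $x'=x$, which has no proper refinement. If $x\in C$ and $y=d$, take $x'=x$, since every point of $C$ sees $d$. If $x=c_s$ and $y=w_t$, then $s,t$ are comparable; take $x'=c_{\max(s,t)}$. A refinement $c_u$ of it has $u\ge t$, so $c_uRw_t$.

**Step 3: closure under $\Box_i$.** Let $X\in\mathrm{RO}$. If $x\in\Box X$, $x'\sqsubseteq x$ and $x'Ry$, then $xRy$ by (R1), so $y\in X$; thus $x'\in\Box X$. If $x\notin\Box X$, say $xRy$ with $y\notin X$, then the $x'$ from (R2) has only refinements that see $y$, so none of them is in $\Box X$. For $i\ne i_0$, $\Box_iX=S$, which is regular open. $\square$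

The comparability clause $c_sRw_t$ is forced on us. Had we let $c_s$ see $w_t$ only when $t\le s$, then for $t\neq0$ the set $\Box(S\setminus\{w_t\})$ would contain $c_0$ but not its refinement $c_t$. Had we let $c_s$ see $w_t$ only when $s\le t$, then $\Box(S\setminus\{w_t\})$ would miss $c_t$, while every $c_u$ has a refinement $c_v$ with $v\not\le t$, which lies in the set; so refinability at $c_t$ would fail. (The set $S\setminus\{w_t\}$ is regular open because $w_t$ has no proper refinements and refines nothing else.)

## 3. Correspondents, and two formulas computed by hand

**Definition 6 (correspondents).** A modal formula $\varphi$ has a first-order correspondent over Kripke frames if there is a first-order sentence in the signature $\{R_i\}_{i\in\mathcal I}$ that holds in a Kripke frame iff $\varphi$ is valid on it. It has a first-order correspondent over full possibility frames if there is a first-order sentence in the signature $\{\sqsubseteq\}\cup\{R_i\}_{i\in\mathcal I}$ that holds in a full possibility frame iff $\varphi$ is valid on it.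

Take first $\Box\Box\bot$. Since $\bot$ is forced nowhere, $x\Vdash\Box\Box\bot$ iff there are no $y,z$ with $xRyRz$. So on all full possibility frames, Kripke or not, $\Box\Box\bot$ is valid iff
$$\forall x\forall y\forall z\,\neg(xRy\wedge yRz). \tag{3}$$
We record a by-product. Because $\neg\neg X=X$, the truth set of $\Diamond\Diamond\top$ is $\neg$ of the truth set of $\Box\Box\bot$. Hence, on a full frame,
$$\Diamond\Diamond\top\text{ is forced nowhere}\iff\Box\Box\bot\text{ is forced everywhere}\iff(3). \tag{4}$$
(If $\neg X=\varnothing$ with $X\in\mathrm{RO}$, then $X=\neg\neg X=\neg\varnothing=S$.)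

Next take $\Box p\to p$. For $A\subseteq S$ let
$$\widehat A=\{x:\forall x'\sqsubseteq x\ \exists x''\sqsubseteq x'\ \exists a\in A\ \ x''\sqsubseteq a\}.$$
This is the smallest regular open set containing $A$. It contains $A$ and is persistent. If $x\notin\widehat A$, some $x'\sqsubseteq x$ has no refinement below an element of $A$; then no $x''\sqsubseteq x'$ is in $\widehat A$. So $\widehat A$ is regular open. If $A\subseteq X\in\mathrm{RO}$ and $x\notin X$, some $x'\sqsubseteq x$ has no refinement in $X$, hence none below an element of $A$, so $x\notin\widehat A$.

By (S1), $\Box p\to p$ is valid iff $\Box X\subseteq X$ for all $X\in\mathrm{RO}$. Write $R[x]=\{y:xRy\}$. Since $x\in\Box X$ iff $R[x]\subseteq X$ iff $\widehat{R[x]}\subseteq X$, validity means $x\in\widehat{R[x]}$ for all $x$, that is,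
$$\forall x\ \forall x'\sqsubseteq x\ \exists x''\sqsubseteq x'\ \exists y\,(xRy\wedge x''\sqsubseteq y).$$
When $\sqsubseteq$ is the identity this reads $\forall x\,xRx$. So here too a correspondent exists on both sides, and the method is familiar from Kripke semantics: test the formula on the smallest proposition that makes the antecedent true.

**Theorem 1.** Let $\mathcal I$ be any nonempty index set, and let $\varphi$ be the formula of Definition 7 below, which uses one variable and one modality.

(a) For every Kripke frame $\mathcal F$: $\varphi$ is valid on $\mathcal F$ iff $\mathcal F\models\forall x\forall y\forall z\,\neg(xRy\wedge yRz)$.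

(b) There is no first-order sentence, nor even a set of first-order sentences, $\Psi$ such that for every full possibility frame $\mathcal F$: $\varphi$ is valid on $\mathcal F$ iff $\mathcal F\models\Psi$.

So the answer to the question is no: for every nonempty $\mathcal I$ there is a modal formula, using one variable and one modality, that has a first-order correspondent over Kripke frames but none over full possibility frames.

## 4. Splitting every proposition: fixed splitters and moving splitters

How can a formula be simple on Kripke frames and complicated elsewhere? Kripke frames have atoms: the proposition $\{u\}$ cannot be cut into two nonempty propositions. Possibility frames need not have atoms. In $\mathcal F(T)$, each set $\{c_t:t\ge s\}$ is regular open. It is persistent, and points outside $C$ are trivially refinable. If $u\not\ge s$, then either $u$ and $s$ are incomparable, and by (T2) nothing is above both; or $u<s$, and then $s\ge u_j$ for one $j$, and by (1), (T2) nothing above $u_{1-j}$ is above $s$. So below every nonempty proposition inside $C$ there is a strictly smaller nonempty one.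

This suggests a formula that says: every proposition $p$ that meets a certain region $\gamma$ is split into two nonempty parts by a formula $f$. On a Kripke frame this fails as soon as $\gamma$ is true somewhere in view. To say "somewhere in view" put
$$E\chi:=\Diamond\Diamond\chi\vee\Diamond\Diamond\Diamond\chi .$$
By (S2) and (S3), if $\chi$ is forced nowhere, then $E\chi$ is forced nowhere. The sensible first attempt is
$$\varphi_f:=\Diamond\Diamond\top\to\Big(E\gamma\wedge\big(E(p\wedge\gamma)\to E(p\wedge\gamma\wedge f)\wedge E(p\wedge\gamma\wedge\neg f)\big)\Big)$$
with $\gamma$ and $f$ two formulas whose truth sets do not depend on the valuation.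

**Observation 1 (a fixed splitter is useless).** If the truth sets of $\gamma$ and $f$ do not depend on the valuation, then on every full possibility frame $\varphi_f$ is valid iff (3) holds.

*Proof.* If (3) holds, $\Diamond\Diamond\top$ is forced nowhere by (4), so $\varphi_f$ is valid by (S1). Now suppose $\varphi_f$ is valid and (3) fails. By (4) some $x\Vdash\Diamond\Diamond\top$, so $x\Vdash E\gamma$. Some $x'\sqsubseteq x$ forces $\Diamond\Diamond\gamma$ or $\Diamond\Diamond\Diamond\gamma$, for otherwise $x$ would force both negations and hence $\neg E\gamma$. Say $x'$ forces $\Diamond$ repeated $j$ times in front of $\gamma$. Put $u_0=x'$. By (S3), used $j$ times, there are $y_1,u_1,\dots,y_j,u_j$ with $u_{k-1}Ry_k$, $u_k\sqsubseteq y_k$, where $u_k$ forces $\gamma$ with $j-k$ diamonds in front; in particular $u_j\Vdash\gamma$.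

Some $v\sqsubseteq u_j$ forces $f$ or $\neg f$: if $u_j\nVdash\neg f$, then some refinement of $u_j$ forces $f$. Let $V(p)=\widehat{\{v\}}$. Then $v\Vdash p\wedge\gamma$. Since $v\sqsubseteq y_j$, (S4) gives a refinement of $u_{j-1}$ forcing $\Diamond(p\wedge\gamma)$. That refinement lies below $y_{j-1}$, so (S4) applies again. After $j$ steps some $x''\sqsubseteq x'$ forces $p\wedge\gamma$ with $j$ diamonds in front, hence $E(p\wedge\gamma)$. By persistence $x''\Vdash\Diamond\Diamond\top$. So $x''$ forces $E(p\wedge\gamma\wedge f)$ and $E(p\wedge\gamma\wedge\neg f)$. But if $v\Vdash f$, then $\widehat{\{v\}}$ is contained in the truth set of $f$, so $p\wedge\gamma\wedge\neg f$ is forced nowhere; if $v\Vdash\neg f$, then in the same way $p\wedge\gamma\wedge f$ is forced nowhere. Either way (S3) gives a contradiction. $\square$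

The argument stops working exactly when $f$ may depend on $p$. We first found $v$ deciding $f$ and then chose $p$ near $v$; if $f$ mentions $p$, this choice changes $f$. So the splitter must move with the proposition it splits.

The tree suggests how. An up-closed set $X\subseteq T$ with a minimal element $s$ contains both children of $s$, and the nodes above $s_0$ and above $s_1$ form two separate parts. So let $f$ say: "I am above the $Z$-child of a minimal element of $X$." Such an $f$ works whenever $X$ has a minimal element. If $X$ is nonempty without minimal elements, $f$ is forced nowhere and does not split. Hence "every $X$ is split" ought to mean "every nonempty up-set has a minimal element", provided up-sets without minimal elements can be propositions.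

One obstacle remains: "minimal in $X$" must be expressed by a modal formula, and $\{c_s:s\text{ minimal in }X\}$ is not persistent when nonempty, so it is not a proposition. This is why $\mathcal F(T)$ has the copy $W$. Every subset $Y$ of $W$ is regular open: its points have only trivial refinements, points outside $C\cup Y$ are trivially refinable, and refinements of points of $C$ stay in $C$. In $W$ the relation $w_sRw_t$ iff $t<s$ lets $\Box$ and $\Diamond$ speak about the nodes below $s$.

**Definition 7 (the formula).**
$$\begin{aligned}
\varepsilon&:=\Diamond\top\wedge\Box\Box\bot, & \gamma&:=\Diamond\Box\bot\wedge\neg\varepsilon, & \eta&:=\neg\Box\bot\wedge\neg\Diamond\Box\bot, & \kappa&:=\Diamond\varepsilon,\\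
\alpha&:=\eta\wedge\Box(\gamma\to p), & \mu&:=\alpha\wedge\Box\neg\alpha, & \nu&:=\alpha\wedge\Diamond\mu\wedge\Box(\alpha\to\mu), & f&:=\Diamond(\nu\wedge\kappa),
\end{aligned}$$
$$\varphi:=\ \Diamond\Diamond\top\to\Big(E\gamma\wedge\big(E(p\wedge\gamma)\to E(p\wedge\gamma\wedge f)\wedge E(p\wedge\gamma\wedge\neg f)\big)\Big).$$

The intended readings on $\mathcal F(T)$ are: $\varepsilon$ names $e$; $\gamma$ names $C$; $\eta$ names $W$; $\kappa$ says "$s\in Z$"; $\alpha$ says "$s\in X$"; $\mu$ says "$s$ is minimal in $X$"; $\nu$ says "$s\in X$ lies just above a minimal element of $X$". These are verified in Section 5. Part (a) needs none of them.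

*Proof of Theorem 1(a).* If no $x$ has $xRyRz$, then $\Diamond\Diamond\top$ is false everywhere, so $\varphi$ is valid.

Conversely, suppose $\varphi$ is valid and $xRyRz$. Then $x\Vdash\Diamond\Diamond\top$, so $x\Vdash E\gamma$. Hence there is a point $u$, two or three $R$-steps from $x$, with $u\Vdash\gamma$. The truth of $\gamma$ does not depend on the valuation, since $p$ occurs in it only inside $\bot$. Let $V(p)=\{u\}$. Then $x\Vdash E(p\wedge\gamma)$, and so some point satisfies $p\wedge\gamma\wedge f$ and some point satisfies $p\wedge\gamma\wedge\neg f$. Both points must be $u$, since $p$ is true only there. But $u$ cannot satisfy both $f$ and $\neg f$, a contradiction. $\square$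

## 5. The truth sets on $\mathcal F(T)$

Only points of $C$ have proper refinements, and these are again in $C$. So for $x\notin C$ the clauses for $\neg$, $\to$, $\Diamond$ are the classical ones at $x$, except that $\Diamond\chi$ holds at $x$ iff $x$ sees a point with a refinement forcing $\chi$. We go through the subformulas.

**Step 1: the closed formulas.** These pin down the parts of $S$.

- $\Box\bot$ has truth set $\{d\}$: only $d$ has no successors, as $c_sRd$, $w_sRc_s$, $eRd$.
- $\Diamond\top$ has truth set $\neg\{d\}=S\setminus\{d\}$.
- $\Box\Box\bot$ has truth set $\{d,e\}$: $d$ sees nothing, $e$ sees only $d$, while $c_sRw_0$ and $w_sRc_s$ show that no other point sees only $d$.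
- $\varepsilon$ has truth set $\{e\}$, and $\neg\varepsilon$ has truth set $S\setminus\{e\}$.
- $\Diamond\Box\bot$ has truth set $C\cup\{e\}$. Only $d$ refines $d$, so by (S3) we need each refinement of $x$ to see $d$; this holds on $C\cup\{e\}$ and nowhere else.
- Hence $\gamma$ has truth set $C$. Moreover $\neg\Diamond\Box\bot$ has truth set $W\cup\{d\}$, so $\eta$ has truth set $W$.
- $\kappa=\Diamond\varepsilon$ has truth set $\{w_s:s\in Z\}$: only $e$ refines $e$, and exactly the $w_s$ with $s\in Z$ see $e$.
- $\Diamond\Diamond\top$ has truth set $C\cup W$: $c_s$ and all its refinements see $w_0$, $w_s$ sees $c_s$, $e$ sees only $d$, and $d$ sees nothing.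

**Step 2: the formulas depending on $p$.** Given a valuation $V$, let
$$X=\{s\in T:c_s\in V(p)\}.$$
By persistence $X$ is up-closed in $T$.

- $\alpha$ has truth set $\{w_s:s\in X\}$. By (S1), $c_t\Vdash\gamma\to p$ iff all $t'\ge t$ are in $X$, iff $t\in X$. Points outside $C$ have no refinement forcing $\gamma$, so they force $\gamma\to p$. The successors of $w_s$ in $C$ are the $c_t$ with $t\ge s$. So $w_s\Vdash\Box(\gamma\to p)$ iff all $t\ge s$ are in $X$, iff $s\in X$.
- $\mu$ has truth set $\{w_s:s\text{ is a minimal element of }X\}$. Let $s\in X$. The successors of $w_s$ in $C\cup\{e\}$ force $\neg\alpha$. A successor $w_t$, $t<s$, forces $\neg\alpha$ iff $t\notin X$.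
- $\nu$ has truth set the set of $w_s$ such that $s\in X$, some $t<s$ is minimal in $X$, and every $t<s$ in $X$ is minimal in $X$. The second condition is $\Diamond\mu$ at $w_s$, since $\mu$ is forced only in $W$. The third is $\Box(\alpha\to\mu)$: successors of $w_s$ in $C\cup\{e\}$ force $\alpha\to\mu$ because none of their refinements forces $\alpha$, and $w_t$ forces it iff $t\notin X$ or $t$ is minimal in $X$.

Consider an example on $T=2^{<\omega}$ with $V(p)=C$, so $X=T$. The only minimal element is $\langle\rangle$. Then $\nu$ has truth set $\{w_{\langle0\rangle},w_{\langle1\rangle}\}$ and $\nu\wedge\kappa$ has truth set $\{w_{\langle0\rangle}\}$. On $C$, $f$ is forced exactly at the $c_s$ with $s\ge\langle0\rangle$: those and all their refinements see $w_{\langle0\rangle}$, while $c_{\langle\rangle}$ and all other $c_s$ have a refinement $c_u$ with $u\ge\langle1\rangle$, which does not see $w_{\langle 0\rangle}$. And $c_{\langle1\rangle}\Vdash\neg f$. So $f$ splits this $p$.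

**Lemma 2.** If $\chi$ is forced at some $c_t$, then $E\chi$ is forced at every point of $C\cup W$.

*Proof.* Since $0\le t$, $w_0Rc_t$, so $w_0\Vdash\Diamond\chi$. Every $c_s$ sees $w_0$, as $0$ is comparable with $s$; so all refinements of $c_s$ see $w_0$, and $c_s\Vdash\Diamond\Diamond\chi$ by (S3). Also $w_sRc_s$ and $w_s$ has no proper refinements, so $w_s\Vdash\Diamond\Diamond\Diamond\chi$. Apply (S2). $\square$

## 6. Validity on $\mathcal F(T)$ is well-foundedness of $T$

**Proposition 3.** For every binary tree $T$: $\varphi$ is valid on $\mathcal F(T)$ iff $T$ is well-founded.

*Proof that well-foundedness implies validity.* Let $T$ be well-founded and $V$ a valuation.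

**Step 1: reduction.** We isolate what must be forced. Since $\Diamond\Diamond\top$ has truth set $C\cup W$, by (S1) it suffices that every point of $C\cup W$ forces the consequent of $\varphi$. The conjunct $E\gamma$ is forced there by Lemma 2, because $c_0\Vdash\gamma$. If $X=\varnothing$, then $p\wedge\gamma$, and hence $E(p\wedge\gamma)$, is forced nowhere, and the second conjunct holds by (S1). So assume $X\neq\varnothing$.

**Step 2: a minimal element.** This is where well-foundedness enters. If $X$ had no minimal element, we could choose an infinite descending sequence in $X$. So let $s$ be minimal in $X$. Since $X$ is up-closed, $s_0,s_1\in X$, and $c_{s_0},c_{s_1}\Vdash p\wedge\gamma$.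

**Step 3: $c_{s_0}\Vdash f$.** This gives the first half of the splitting. If $t<s_0$, then $t\le s$ by (2); so the only element of $X$ strictly below $s_0$ is $s$, which is minimal in $X$. Hence $w_{s_0}\Vdash\nu$. As $s_0\in Z$, $w_{s_0}\Vdash\kappa$. Every $c_{s'}$ with $s'\ge s_0$ sees $w_{s_0}$, so $c_{s_0}\Vdash f$ by (S3).

**Step 4: $c_{s_1}\Vdash\neg f$.** This gives the second half. We must show that no $c_{s'}$ with $s'\ge s_1$ forces $f$. The formula $\nu\wedge\kappa$ is forced only in $W$, whose points have only trivial refinements. So it suffices to show that $w_t\nVdash\nu\wedge\kappa$ whenever $t$ is comparable with some $s'\ge s_1$. Such a $t$ is comparable with $s_1$: if $s'\le t$, then $s_1\le t$; if $t\le s'$, then $t,s_1\le s'$ and (T2) applies.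

- If $t>s_1$: the element $s_1<t$ lies in $X$ but is not minimal in $X$, as $s<s_1$ and $s\in X$. So $w_t\nVdash\nu$.
- If $t=s_1$: $s_1\notin Z$, so $w_t\nVdash\kappa$.
- If $t<s_1$: then $t\le s$ by (2), so by minimality of $s$ no element of $X$ is strictly below $t$, and $w_t\nVdash\nu$.

**Step 5: conclusion.** By Steps 3 and 4, $c_{s_0}$ forces $p\wedge\gamma\wedge f$ and $c_{s_1}$ forces $p\wedge\gamma\wedge\neg f$. By Lemma 2, $E(p\wedge\gamma\wedge f)$ and $E(p\wedge\gamma\wedge\neg f)$ are forced on all of $C\cup W$, so the second conjunct is forced there by (S1). Hence $\varphi$ is valid.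

*Proof that validity implies well-foundedness.* Let $t_0>t_1>\cdots$ in $T$. We refute $\varphi$ with
$$X=\{u:u\ge t_n\text{ for some }n\},\qquad V(p)=\{c_u:u\in X\}.$$

**Step 6: $V(p)$ is regular open.** Only regular open sets are admissible, so this has to be checked. Persistence is clear. Points outside $C$ have only trivial refinements. Let $u\notin X$; we seek a refinement of $c_u$ with no refinement in $V(p)$.

Case 1: $u<t_n$ for all $n$. By (T3) and (1), each $t_n$ is above exactly one of $u_0,u_1$. Since $t_n>t_{n+1}$, whichever child is below $t_{n+1}$ is below $t_n$; so it is the same child for all $n$, say $u_j$. If $u''\ge u_{1-j}$ and $u''\in X$, then $u''\ge t_n\ge u_j$ for some $n$, contradicting (1). So $c_{u_{1-j}}\sqsubseteq c_u$ has no refinement in $V(p)$.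

Case 2: $u\not<t_n$ for some $n$. Since $u\notin X$, $t_n\not\le u$. So $u$ and $t_n$ are incomparable. Suppose $u''\ge u$ and $u''\ge t_m$ for some $m$. By (T2), $u$ and $t_m$ are comparable, and since $u\notin X$, $u<t_m$. If $t_m\le t_n$, then $u<t_n$, a contradiction. If $t_n\le t_m$, then $u,t_n\le t_m$ are comparable by (T2), a contradiction. So $c_u$ itself has no refinement in $V(p)$.

**Step 7: $\varphi$ fails at $c_0$.** $X$ has no minimal element: $u\ge t_n$ implies $u>t_{n+1}\in X$. So $\mu$ is forced nowhere. By (S3), $\Diamond\mu$ is forced nowhere, hence neither is $\nu$, nor $f=\Diamond(\nu\wedge\kappa)$, nor $E(p\wedge\gamma\wedge f)$. On the other hand $c_0\Vdash\Diamond\Diamond\top$, and $c_0\Vdash E(p\wedge\gamma)$ by Lemma 2, since $c_{t_0}\Vdash p\wedge\gamma$. If $c_0\Vdash\varphi$, then (S1), applied twice at $c_0$, would give $c_0\Vdash E(p\wedge\gamma\wedge f)$. So $c_0\nVdash\varphi$. $\square$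

## 7. An ultrapower that destroys validity

We recall Łoś's theorem: for an ultrafilter $D$ on $\omega$, a first-order formula holds in the ultrapower $M^\omega/D$ of elements $[(a_k)],\dots$ iff the set of $k$ for which it holds in $M$ of $a_k,\dots$ is in $D$. In particular $M$ and $M^\omega/D$ satisfy the same first-order sentences.

*Proof of Theorem 1(b).* **Step 1: a valid frame.** Let $T=2^{<\omega}$. It is well-founded, so $\varphi$ is valid on $\mathcal F(T)$ by Proposition 3.

**Step 2: an ill-founded elementary extension of the tree.** Let $D$ be a nonprincipal ultrafilter on $\omega$ and $T^*=T^\omega/D$. By Łoś's theorem $T^*$ is a binary tree, since (T1)–(T3) are first-order. Let $0^m$ be the string of $m$ zeros and $t_n=[\,k\mapsto0^{\max(k-n,0)}\,]_D$. For every $k>n$, $0^{k-n-1}$ is a proper prefix of $0^{k-n}$. The set of such $k$ is cofinite, hence in $D$, so $t_{n+1}<t_n$. Thus $T^*$ is not well-founded. By Lemma 1, $\mathcal F(T^*)$ is a full possibility frame, and by Proposition 3, $\varphi$ is not valid on it.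

**Step 3: $\mathcal F(T)^\omega/D\cong\mathcal F(T^*)$.** This transfers elementary equivalence from trees to frames. For a sequence $(x_k)$ of points of $\mathcal F(T)$, exactly one of the sets $\{k:x_k\in C\}$, $\{k:x_k\in W\}$, $\{k:x_k=d\}$, $\{k:x_k=e\}$ is in $D$, because they partition $\omega$. After changing $(x_k)$ off that set, which does not change its class, we may write the class as $[(c_{s_k})]$, $[(w_{s_k})]$, $[(d)]$ or $[(e)]$. Map these to $c_{[(s_k)]}$, $w_{[(s_k)]}$, $d$, $e$. The map is well defined and injective, because $c_{s_k}=c_{s'_k}$ iff $s_k=s'_k$, and likewise for $w$; it is clearly onto. Each clause defining $\sqsubseteq$ and $R$, for given kinds of points, is a quantifier-free condition on the indices in terms of $\le$, $=$ and $Z$. For instance, $[(c_{s_k})]$ is $R$-related to $[(w_{t_k})]$ iff $\{k:s_k\le t_k\text{ or }t_k\le s_k\}\in D$, iff $[(s_k)]\le[(t_k)]$ or $[(t_k)]\le[(s_k)]$ in $T^*$. The quantifier-free case of Łoś's theorem says that all such conditions are preserved in both directions. The relations $R_i$, $i\ne i_0$, are empty on both sides.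

**Step 4: conclusion.** By Łoś's theorem $\mathcal F(T)$ and $\mathcal F(T)^\omega/D\cong\mathcal F(T^*)$ satisfy the same first-order sentences, hence also satisfy the same sets of them. But $\varphi$ is valid on the first and not on the second. So no first-order sentence and no set of first-order sentences corresponds to $\varphi$ over full possibility frames. $\square$

## 8. Strict inclusion, and no correspondent in $L_{\infty\omega}$

The logic $L_{\infty\omega}$ extends first-order logic by conjunctions and disjunctions of arbitrary sets of formulas, still with only finitely many quantifiers nested along any branch. The quantifier rank of a formula is an ordinal: $0$ for atomic formulas, unchanged by $\neg$, a supremum at conjunctions and disjunctions, and increased by $1$ by $\exists$ or $\forall$.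

Call a poset separative if, whenever $y\not\sqsubseteq x$, some $z\sqsubseteq y$ has no common refinement with $x$. The three-point poset of Section 2 is separative: for $y=r$, $x=a$ take $z=b$; for $y=r$, $x=b$ take $z=a$; for $\{x,y\}=\{a,b\}$ take $z=y$. A two-point chain $a\sqsubseteq r$ is not separative: $r\not\sqsubseteq a$, but both $r$ and $a$ have the common refinement $a$ with $a$.

**Theorem 2.**

(i) (Converse; strict inclusion.) Every modal formula with a first-order correspondent over full possibility frames has one over Kripke frames. By Theorem 1 the converse fails, for every nonempty $\mathcal I$, already for one-variable formulas in one modality.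

(ii) No sentence of $L_{\infty\omega}$ in the signature $\{\sqsubseteq\}\cup\{R_i\}_{i\in\mathcal I}$ corresponds to $\varphi$ over full possibility frames. The same holds over any class of full possibility frames containing all $\mathcal F(T)$, for instance the separative ones satisfying (R1) and (R2) of Lemma 1. Over Kripke frames, $\varphi$ corresponds to the first-order condition of Theorem 1(a), and so has the same Kripke frames as $\Box\Box\bot$.

*Proof of (i).* Kripke frames are the full possibility frames in which $\sqsubseteq$ is the identity. So replacing $x\sqsubseteq y$ by $x=y$ throughout a correspondent over full possibility frames gives a correspondent over Kripke frames. $\square$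

The last sentence of (ii) is Theorem 1(a) together with the computation of $\Box\Box\bot$ in (3). For the "for instance", we check that $\mathcal F(T)$ belongs to that class. Properties (R1) and (R2) hold for $R$ by Lemma 1 and trivially for the empty $R_i$. For separativity let $y\not\sqsubseteq x$. If $x,y$ are not both in $C$, they have no common refinement (they are distinct), so take $z=y$. Let $x=c_s$, $y=c_t$; then $s\not\le t$. If $s,t$ are incomparable, (T2) shows that $c_s,c_t$ have no common refinement; take $z=y$. If $t<s$, choose $j$ with $t_j\not\le s$, which is possible by (1), and take $z=c_{t_j}$. A common refinement of $z$ and $x$ would make $t_j$ and $s$ comparable, so $s<t_j$, so $s\le t$ by (2), contradicting $t<s$.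

The rest of the section proves the first two sentences of (ii). For this we need, for each ordinal $\theta$, a well-founded and an ill-founded tree whose frames cannot be distinguished by sentences of quantifier rank $\le\theta$. The tool is a game with a clock.

**Definition 8 (the game).** Let $M,N$ be structures in a relational signature and $\theta$ an ordinal. In $G_\theta(M,N)$, in each round Spoiler picks an ordinal (below $\theta$ in the first round, afterwards strictly below his previous one) and an element of one structure, and Duplicator answers with an element of the other. Duplicator wins if at every stage the chosen pairs form a partial isomorphism. Write $M\equiv_\theta N$ if Duplicator has a winning strategy.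

The ordinals decrease, so each play is finite; the game ends when Spoiler has no ordinal left. For $\theta=0$ Spoiler cannot move at all. Clearly $M\equiv_\theta N$ implies $M\equiv_{\theta'}N$ for $\theta'\le\theta$.

**Karp's theorem** (C. Karp, *Finite-quantifier equivalence*, in: The Theory of Models, 1965). If $M\equiv_\theta N$, then $M,N$ satisfy the same $L_{\infty\omega}$-sentences of quantifier rank $\le\theta$.

The direction we use is a short induction. Say that Duplicator wins from $(\bar a,\bar b)$ with clock $\theta$ if she can win when the pairs in $(\bar a,\bar b)$ are already chosen and Spoiler's next ordinal must be below $\theta$. Then $M\models\psi(\bar a)$ iff $N\models\psi(\bar b)$ for every $\psi$ of rank $\le\theta$. For atomic $\psi$ this is the partial isomorphism condition, and Boolean steps, also infinite ones, are immediate. If $\psi=\exists y\,\psi'$ and $M\models\psi'(\bar a,c)$, let $\zeta$ be the rank of $\psi'$, so $\zeta<\theta$. Let Spoiler play $\zeta$ and $c$. Duplicator answers some $c'$ and wins from $(\bar ac,\bar bc')$ with clock $\zeta$, so $N\models\psi'(\bar b,c')$ by induction. The other direction is symmetric, and $\forall$ is $\neg\exists\neg$.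

We need two facts about linear orders.

- Sum property: $A\equiv_\theta A'$ and $B\equiv_\theta B'$ imply $A+B\equiv_\theta A'+B'$. Duplicator plays the two strategies componentwise. The ordinals used inside one component form a strictly decreasing sequence below $\theta$, so both plays are legal, and the order between components is automatic.
- First-move property: after a first move with ordinal $\zeta$ giving the pair $(a,a')$, Duplicator can go on to win if the parts to the left of $a,a'$ are $\equiv_\zeta$ and the parts to the right are $\equiv_\zeta$. All later ordinals are below $\zeta$, so she plays the two strategies side by side and answers $a$ by $a'$ and vice versa.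

For an ordinal $\lambda$ and a linear order $K$, let $\lambda\cdot K$ be $K$ many copies of $\lambda$, one after another along $K$. For $K$ an ordinal this is ordinal multiplication, and $(\lambda\cdot\lambda')\cdot K\cong\lambda\cdot(\lambda'\cdot K)$.

**Lemma 4.** If $I,J$ are linear orders with least elements, then $\omega^\theta\cdot I\equiv_\theta\omega^\theta\cdot J$ for every ordinal $\theta$.

*Proof.* Induction on $\theta$; the case $\theta=0$ is trivial. Let $\theta\ge1$. By symmetry let Spoiler choose $\zeta<\theta$ and $a\in\omega^\theta\cdot I$, say the element $\xi<\omega^\theta$ of the $i$-th copy. Write $\theta=\zeta+\delta$ with $\delta\ge1$, so $\omega^\theta=\omega^\zeta\cdot\omega^\delta$. Duplicator will answer with an element $a'$ of the first copy in $\omega^\theta\cdot J$, with index $j=\min J$.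

**Step 1: the right parts are $\equiv_\zeta$, whichever $a'$ in the first copy is chosen.** The ordinal $\omega^\theta$ is additively indecomposable: the sum of two smaller ordinals is smaller. As $\theta\geq 1$, it is a limit, so $\xi+1<\omega^\theta$, and writing $\omega^\theta=(\xi+1)+\rho$ we get $\rho=\omega^\theta$. So the part of the $i$-th copy to the right of $a$ is isomorphic to $\omega^\theta$, and the whole part right of $a$ is isomorphic to
$$\omega^\theta\cdot(1+I_{>i})\cong\omega^\zeta\cdot\big(\omega^\delta\cdot(1+I_{>i})\big).$$
In the same way the part right of $a'$ is isomorphic to $\omega^\zeta\cdot(\omega^\delta\cdot(1+J_{>j}))$. Both multipliers of $\omega^\zeta$ have least elements, so the induction hypothesis for $\zeta$ gives the claim.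

**Step 2: choosing $a'$ so that the left parts are $\equiv_\zeta$.** If $i=\min I$, let $a'$ be the element $\xi$ of the first copy; the left parts are both isomorphic to $\xi$. If $i\ne\min I$, write $\xi=\omega^\zeta\cdot\rho+\tau$ with $\tau<\omega^\zeta$. The part left of $a$ is
$$\omega^\theta\cdot I_{<i}+\xi\cong\omega^\zeta\cdot\big(\omega^\delta\cdot I_{<i}+\rho\big)+\tau,$$
and the multiplier has a least element because $\min I\in I_{<i}$. Let $a'$ be the element $\omega^\zeta+\tau$ of the first copy. It exists, since $\omega^\zeta+\tau<\omega^\zeta\cdot2<\omega^{\zeta+1}\le\omega^\theta$. The part left of $a'$ is $\omega^\zeta\cdot1+\tau$. By the induction hypothesis and the sum property, the left parts are $\equiv_\zeta$.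

By the first-move property Duplicator wins. $\square$

**Definition 9 (the trees $T(L)$).** Let $L$ be a linear order with a least element in which every $a$ has an immediate successor $a^+$. The elements of $T(L)$ are a root $0$ and all pairs $(a,F)$ with $a\in L$ and $F\subseteq\{x:x\le a\}$ finite. The root is least, and
$$(a,F)\le(b,G)\iff a\le b\text{ and }F=G\cap\{x:x\le a\}.$$
Let $Z=\{(a,F):a\notin F\}$.

For $L=\omega$ this is a copy of $2^{<\omega}$: the pair $(n,F)$ corresponds to the string of length $n+1$ with ones exactly at the places in $F$, and $n\notin F$ says that the last digit is $0$.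

**Lemma 5.** $T(L)$ is a binary tree, and it is well-founded iff $L$ is a well-order.

*Proof.* **Step 1: (T1) and (T2).** Reflexivity is clear. If $(a,F)\le(b,G)\le(a,F)$, then $a=b$ and $F=G\cap\{x\le a\}=G$. If $F=G\cap\{x\le a\}$ and $G=H\cap\{x\le b\}$ with $a\le b$, then $F=H\cap\{x\le a\}$, which gives transitivity. The elements below or equal to $(b,G)$ are $0$ and the $(a,G\cap\{x\le a\})$ with $a\le b$, and these form a chain.

**Step 2: (T3).** For $s=(a,F)$ put $s_0=(a^+,F)$ and $s_1=(a^+,F\cup\{a^+\})$. Since $a^+\notin F$, $s_0\in Z$ and $s_1\notin Z$. Both are above $s$, because both sets meet $\{x\le a\}$ in $F$. Two nodes with the same first coordinate are comparable only if they are equal, so $s_0,s_1$ are incomparable. If $(b,G)>(a,F)$, then $b\ne a$ (otherwise $G=F$), so $b\ge a^+$, and $G\cap\{x\le a^+\}$ is $F$ or $F\cup\{a^+\}$; accordingly $s_0\le(b,G)$ or $s_1\le(b,G)$. For the root, with $m=\min L$, the children are $(m,\varnothing)\in Z$ and $(m,\{m\})\notin Z$, and each $(b,G)$ is above one of them according to whether $m\in G$.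

**Step 3: well-foundedness.** An infinite descending sequence in $T(L)$ never contains the root, and lies in the chain of predecessors of its first term $(b,G)$, on which the order is that of the first coordinates. So it gives an infinite descending sequence in $L$. Conversely $a\mapsto(a,\varnothing)$ embeds $L$ in $T(L)$, so an infinite descending sequence in $L$ gives one in $T(L)$. $\square$

**Lemma 6.** If $L\equiv_{\omega\cdot\theta}L'$, with $L,L'$ as in Definition 9, then $\mathcal F(T(L))\equiv_\theta\mathcal F(T(L'))$.

*Proof.* **Step 1: Duplicator's strategy.** She keeps a play of $G_{\omega\cdot\theta}(L,L')$ on the side, in which she follows a winning strategy. She answers $d,e,c_0,w_0$ by the point with the same name. Suppose Spoiler plays $\zeta<\theta$ and $c_{(a,F)}$ or $w_{(a,F)}$ with $|F|=k$. She lets an imagined Spoiler make $k+1$ moves in the side game, playing $a$ and the elements of $F$ with the ordinals $\omega\cdot\zeta+k,\omega\cdot\zeta+k-1,\dots,\omega\cdot\zeta$. From the answers she reads off $a'$ and the set $F'$ of answers to the elements of $F$. Since the pairs in the side game form a partial isomorphism, $F'$ is a finite subset of $\{x:x\le a'\}$.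 She plays $c_{(a',F')}$ or $w_{(a',F')}$ respectively. Moves in the other structure are handled symmetrically.

**Step 2: the imagined moves are legal.** First, $\omega\cdot\zeta+k<\omega\cdot(\zeta+1)\le\omega\cdot\theta$. Next, if Spoiler's later ordinal is $\zeta'<\zeta$, then $\omega\cdot\zeta'+k'<\omega\cdot(\zeta'+1)\le\omega\cdot\zeta$, so the new imagined ordinals are below all earlier ones.

**Step 3: she wins.** Node equality, $(a,F)\le(b,G)$ and $(a,F)\in Z$ depend only on equalities and order relations among the finitely many elements of $L$ involved. Indeed $(a,F)\le(b,G)$ says that $a\le b$, every element of $F$ equals an element of $G$, and every element of $G$ that is $\le a$ equals an element of $F$; and $(a,F)\in Z$ says that $a$ differs from all elements of $F$. The root is below everything and not in $Z$. So the relations $=$, $\sqsubseteq$, $R$ among chosen points depend only on their kinds ($c$, $w$, $d$, $e$; root or not) and on equalities and order relations among the elements of $L$ coding them. All other $R_i$ are empty. Hence the partial isomorphism between $L$ and $L'$ in the side game yields a partial isomorphism between the frames. $\square$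

*Proof of Theorem 2(ii).* Let $\Psi$ be an $L_{\infty\omega}$-sentence of quantifier rank $\theta$. Put
$$\theta'=\max(\omega\cdot\theta,1),\qquad L=\omega^{\theta'},\qquad L'=\omega^{\theta'}\cdot(1+\omega^*),$$
where $\omega^*$ is the reverse of $\omega$.

**Step 1: both orders are admissible in Definition 9.** Both have least elements. Since $\theta'\ge1$, $\omega^{\theta'}$ is a limit ordinal, so each element has an immediate successor within its copy.

**Step 2: they lie on opposite sides.** $L$ is a well-order. $L'$ is not: choose one element from each copy along $\omega^*$. By Lemma 5, $T(L)$ is well-founded and $T(L')$ is not. By Proposition 3, $\varphi$ is valid on $\mathcal F(T(L))$ and not on $\mathcal F(T(L'))$.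

**Step 3: $\Psi$ does not see the difference.** As $L\cong\omega^{\theta'}\cdot1$, Lemma 4 gives $L\equiv_{\theta'}L'$, hence $L\equiv_{\omega\cdot\theta}L'$. By Lemma 6, $\mathcal F(T(L))\equiv_\theta\mathcal F(T(L'))$, and by Karp's theorem these frames agree on $\Psi$.

So $\Psi$ does not correspond to $\varphi$ over any class of full possibility frames that contains all the frames $\mathcal F(T)$. By Lemma 1, the class of all full possibility frames is such a class, and by the check after Theorem 2 so is the class of separative ones satisfying (R1) and (R2). $\square$
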